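# Simplest abelian cycles and the top homology of the Johnson kernel

## 1. Genus two, where separating twists give everything

Let $\Sigma_g$ be a closed oriented surface of genus $g$ and $\mathrm{Mod}(\Sigma_g)=\pi_0(\mathrm{Homeo}^+(\Sigma_g))$. The Torelli group $\mathcal I_g$ consists of the mapping classes acting trivially on $H_1(\Sigma_g)$. The **Johnson kernel** $\mathcal K_g$ is the subgroup generated by all Dehn twists $T_\gamma$ about separating simple closed curves. Such twists act trivially on $H_1$, so $\mathcal K_g\subseteq\mathcal I_g$, and $\mathcal K_g$ is normal because $fT_\gamma f^{-1}=T_{f(\gamma)}$. We are given that the cohomological dimension of $\mathcal K_g$ is $2g-3$ for $g\ge2$, so $H_{2g-3}(\mathcal K_g,\mathbb Z)$ is the top homology group. Homology is over $\mathbb Z$ unless indicated, and components of a multicurve are pairwise non-isotopic.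

**Definition (abelian cycle).** For pairwise commuting $h_1,\dots,h_k\in G$, the class $\mathcal A(h_1,\dots,h_k)\in H_k(G)$ is the image of a generator of $H_k(\mathbb Z^k)\cong\mathbb Z$ (the fundamental class of the torus) under the homomorphism $\mathbb Z^k\to G$ sending the $i$-th standard generator to $h_i$.

For example, $\mathcal A(h)$ is the class of $h$ in $H_1(G)=G^{ab}$, and $\mathcal A(h,h)=0$, since $\mathbb Z^2\to G$ then factors through $\mathbb Z$ and $H_2(\mathbb Z)=0$. Permuting the $h_i$ multiplies the class by the sign of the permutation. Conjugating all $h_i$ by one element of $G$ does not change it, because inner automorphisms act trivially on homology.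

**Definition (S-multicurve, simplest abelian cycle).** An S-multicurve is a multicurve $M=\gamma_1\cup\dots\cup\gamma_{2g-3}$ of $2g-3$ pairwise disjoint, pairwise non-isotopic, essential separating simple closed curves. It cuts $\Sigma_g$ into $g$ one-punctured tori and $g-2$ three-punctured spheres. Put $\mathcal A(M)=\mathcal A(T_{\gamma_1},\dots,T_{\gamma_{2g-3}})\in H_{2g-3}(\mathcal K_g)$, well defined up to sign. These classes are the simplest abelian cycles, and $\mathcal A_g\subseteq H_{2g-3}(\mathcal K_g)$ is the subgroup that they generate.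

In genus 2 an S-multicurve is one essential separating curve. In genus 3 it consists of three curves and cuts $\Sigma_3$ into three tori and one pair of pants. The pants cannot be glued to themselves (the curve would be nonseparating) and two tori cannot be glued together (they would form a closed surface). So each curve has a torus on one side and the pants on the other.

Do the simplest abelian cycles generate the top homology? This question is taken from Igor A. Spiridonov, "On the structure of the top homology group of the Johnson kernel", arXiv:2111.10568 (2021).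

**Proposition 1.1.** $\mathcal A_2=H_1(\mathcal K_2)$.

*Proof.* $H_1(\mathcal K_2)$ is the abelianization of $\mathcal K_2$, which is generated by the twists $T_\delta$ about separating curves. For essential $\delta$ the class of $T_\delta$ is $\mathcal A(\delta)$; for inessential $\delta$ the twist is trivial. $\square$

There is a finer picture. By Mess (Topology 31 (1992)), which we use throughout:

* **(M)** $\mathcal I_2=\mathcal K_2$ is a free group, with a basis $t_s=T_{\delta_s}$ consisting of one separating twist for each unordered splitting $s$ of $H_1(\Sigma_2)$ into two orthogonal symplectic summands of rank 2, where $\delta_s$ induces $s$.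

So $H_1(\mathcal K_2)=\bigoplus_s\mathbb Z[t_s]$, and the basis vectors are simplest cycles: every class is a sum of classes, each supported on a single generator $t_s$. What changes for $g\ge3$?

**Theorem 1.2.** Let $g\ge3$.

1. $\mathcal A_g\ne H_{2g-3}(\mathcal K_g,\mathbb Z)$.
2. $H_{2g-3}(\mathcal K_g,\mathbb Z)/\mathcal A_g$ contains a free abelian group of infinite rank. Hence $\mathcal A_g\otimes\mathbb Q$ has infinite codimension in $H_{2g-3}(\mathcal K_g,\mathbb Q)$.
3. $H_{2g-3}(\mathcal K_g,\mathbb Z)/\mathcal A_g$ is not finitely generated as a $\mathbb Z[\mathcal I_g/\mathcal K_g]$-module, where $\mathcal I_g$ acts by conjugation.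

## 2. Free groups with twisted coefficients, and where the genus-two argument stops

A sensible first attempt is to imitate genus 2. Suppose $G\subset\mathcal K_g$ maps onto $\mathcal K_2$ with kernel $Q$ of cohomological dimension at most $2g-4$. The spectral sequence of the extension will give $H_{2g-3}(G)\cong H_1(\mathcal K_2;W)$ with $W=H_{2g-4}(Q)$. In genus 2 we have $Q=1$ and $W=\mathbb Z$. One would like to say again that every class of $H_1(\mathcal K_2;W)$ is a sum of classes supported on single generators $t_s$.

**Proposition 2.1.** Let $F$ be a free group with basis $(t_s)$ and $W$ a left $F$-module. Naturally in $W$,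
$$H_1(F;W)=\ker\Big(\bigoplus_sW\to W,\quad(w_s)\mapsto\sum_s(t_s-1)w_s\Big),\tag{2.1}$$
and the image of $H_1(\langle t_s\rangle;W)$ is $W^{t_s}$ placed in coordinate $s$.

*Proof.* Make $W$ a right module by $w\cdot k=k^{-1}w$; then $H_1(F;W)=\mathrm{Tor}_1^{\mathbb Z[F]}(W,\mathbb Z)$. Let $I$ be the augmentation ideal. In the resolution $0\to I\to\mathbb Z[F]\to\mathbb Z\to0$ the left module $I$ is free on the elements $t_s^{-1}-1$, since the $t_s^{-1}$ also form a basis of $F$. So $W\otimes I=\bigoplus_sW$, and the map to $W\otimes\mathbb Z[F]=W$ sends $w\otimes(t_s^{-1}-1)$ to $w\cdot t_s^{-1}-w=(t_s-1)w$. For $\langle t_s\rangle$ the same computation gives $\ker(t_s-1)=W^{t_s}$, and the inclusion of resolutions sends $t_s^{-1}-1$ to itself. $\square$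

Define
$$\Psi_W:H_1(F;W)\to\bigoplus_sW,\qquad(w_s)\mapsto((t_s-1)w_s).\tag{2.2}$$
By Proposition 2.1, $\Psi_W$ kills every class coming from some $H_1(\langle t_s\rangle;W)$, and
$$\mathrm{im}\,\Psi_W=\ker\Big(\bigoplus_s(t_s-1)W\to W,\ \text{summation}\Big).\tag{2.3}$$
If $W$ is a trivial module then $\Psi_W=0$; this is the genus-two situation. In general the attempt stops exactly here: a cycle needs only $\sum_s(t_s-1)w_s=0$, not $(t_s-1)w_s=0$ for each $s$.

**Example 2.2.** Let $F$ be free on $t_1,t_2$, both acting on $W=\mathbb Z^2$ by $e_1\mapsto e_1$, $e_2\mapsto e_1+e_2$. Then $(e_2,-e_2)$ is a cycle since $(t_1-1)e_2-(t_2-1)e_2=e_1-e_1=0$. It is not a sum of classes supported on single generators, because $W^{t_1}=W^{t_2}=\mathbb Ze_1$. Indeed $\Psi_W(e_2,-e_2)=(e_1,-e_1)\ne0$.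

This obstruction is the invariant we shall use. We need

* a subgroup $G\subset\mathcal K_g$ of the above kind whose top homology injects into that of $\mathcal K_g$, with control of $\mathcal A_g$ (Sections 4–7);
* a lower bound for $W$: a submodule on which the action of $\mathcal K_2$ is computable (Section 8);
* the fact that every simplest cycle living in $G$ is supported, up to conjugation in $\mathcal K_2$, on a single $t_s$ (Section 9);
* infinitely many independent mixed cycles (Sections 10–12).

## 3. Facts about surface groups, twists and extensions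

**Lower central series.** Write $[a,b]=aba^{-1}b^{-1}$, $\Gamma_1=\pi$, $\Gamma_{i+1}=[\Gamma_i,\pi]$. For a free group with abelianization $H$ we have $\Gamma_2/\Gamma_3=\Lambda^2H$, with $[a,b]\mapsto a\wedge b$. For $\pi=\pi_1(\Sigma_h)$, $h\ge2$, $H=H_1(\Sigma_h)$, the surface relation gives $\Gamma_2/\Gamma_3=\Lambda^2H/\mathbb Z\omega$, where $\omega=\sum a_i\wedge b_i$ for a symplectic basis. A multiple $m\omega$ with $m\ne0$ has rank $2h\ge4$, while $a\wedge b$ has rank at most 2, so
$$a\wedge b\in\mathbb Z\omega\ \Longrightarrow\ a\wedge b=0.\tag{3.1}$$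
*If $u\in\pi$ is central mod $\Gamma_3$, then $u\in\Gamma_2$* (and conversely). $\hfill(3.2)$

Indeed $[u]\wedge y\in\mathbb Z\omega$, hence $[u]\wedge y=0$, for all $y\in H$, so $[u]=0$. The converse holds because $[\Gamma_2,\pi]=\Gamma_3$.

*Elements of $\mathcal K_g$ act on $\pi_1(\Sigma_g)/\Gamma_3$ by inner automorphisms.* $\hfill(3.3)$

Let $\gamma$ be separating, with the base point off the twist annulus. Then $\pi_1$ is generated by loops in the base point's side of $\gamma$ and by loops that run along a fixed path to the other side, go around there, and return. The twist fixes the former and conjugates the latter by $\gamma^{\pm1}$. Since $\gamma\in\Gamma_2$, this conjugation is trivial mod $\Gamma_3$. So each twist acts trivially as an outer automorphism of $\pi_1/\Gamma_3$, and so do products of twists.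

**Contractions.** For $x\in H$ let $i_x$ be contraction with $\omega(x,\cdot)$. On the basis one computes $i_x\omega=\sum(\omega(x,a_i)b_i-\omega(x,b_i)a_i)=-x$.

*If $\theta\in\Lambda^3H$ and $i_x\theta\in\mathbb Z\omega$ for all $x\in H$, then $\theta=0$.* $\hfill(3.4)$

Write $i_x\theta=\lambda(x)\omega$. Then $0=i_xi_x\theta=\lambda(x)i_x\omega=-\lambda(x)x$, so $\lambda(x)=0$ for $x\ne0$. All contractions of $\theta$ vanish, so $\theta=0$.

**Cited results**, besides (M).

* **(J1)** (Johnson, Math. Ann. 249 (1980)) Let $\mathcal I_{g,1}$ be the Torelli group of $\Sigma_{g,1}$ (one boundary component), and $F=\pi_1(\Sigma_{g,1})$, a free group with $\Gamma_2F/\Gamma_3F=\Lambda^2H$. For $f\in\mathcal I_{g,1}$ there is $\tau(f)=\theta\in\Lambda^3H$ such that $f(\tilde x)\tilde x^{-1}\equiv i_x\theta$ mod $\Gamma_3F$ for every $x\in H$ with lift $\tilde x\in F$, up to a global sign.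
* **(J2)** (Johnson, Topology 24 (1985)) For $g\ge3$, $\ker\tau\subset\mathcal I_{g,1}$ is generated by separating twists. Also $\mathcal I_g/\mathcal K_g$ is a finitely generated abelian group.
* **(I)** (Ivanov, *Subgroups of Teichmüller Modular Groups*, Ch. 1) If $f\in\mathcal I_g$ preserves a multicurve, it preserves each component. If the components are nonseparating, $f$ fixes their nonzero homology classes, so it preserves their orientations, hence their sides, hence each complementary piece.
* **(BBM)** (Bestvina–Bux–Margalit, JAMS 23 (2010)) A contractible complex with $\mathcal I_g$-action, stated in Section 6.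

**Point pushing.** $\mathrm{PMod}(\Sigma;x_1,\dots,x_j)$ is the pure mapping class group with marked points. If $\chi(\Sigma\setminus\{x_1,\dots,x_{j-1}\})<0$, the Birman exact sequence says that the kernel of forgetting $x_j$ is $\pi_1(\Sigma\setminus\{x_1,\dots,x_{j-1}\},x_j)$, embedded by pushing $x_j$ along loops. The push along $u$ acts on $\pi_1(\Sigma,x_j)$ by conjugation by $u$ (with suitable conventions), and $\varphi\,\mathrm{Push}(u)\varphi^{-1}=\mathrm{Push}(\varphi(u))$.

**Disc trick.** A mapping class with marked points has a representative that is the identity on any prescribed finite family of disjoint closed discs, each with exactly one marked point in its interior. (First isotope the image of each disc back to the disc, fixing marked points, then straighten on the disc.) Two such representatives differ, up to isotopy fixing the discs, by twists about the boundaries of the discs.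

**Cohomological dimension and the corner isomorphism.** If $\mathrm{cd}\,\Gamma\le b$ then $H_p(\Gamma;V)=0$ for $p>b$ and all modules $V$. Dimension does not increase on subgroups, is subadditive in extensions, and is at most 1 for free groups. Let $1\to N\to\Gamma\to\bar\Gamma\to1$ be exact with $\mathrm{cd}\,N\le a$, $\mathrm{cd}\,\bar\Gamma\le b$. In the Lyndon–Hochschild–Serre spectral sequence $E^2_{p,q}=H_p(\bar\Gamma;H_q(N))$ vanishes if $p>b$ or $q>a$. In total degree $a+b$ only $E^2_{b,a}$ can be nonzero. Differentials out of it land at $(b-r,a+r-1)$ and those into it start at $(b+r,a-r+1)$, where everything vanishes. So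
$$H_{a+b}(\Gamma)\cong H_b(\bar\Gamma;H_a(N)),\tag{3.5}$$
naturally for maps between such extensions with the same $a,b$.

**Lemma 3.1.** If $\delta\subset\Sigma_2$ is an essential separating curve inducing the splitting $s$, then $T_\delta$ is conjugate to $t_s$ in $\mathcal K_2$.

*Proof.* Both $\delta$ and $\delta_s$ cut $\Sigma_2$ into two one-holed tori. Choose an orientation-preserving homeomorphism taking $\delta$ to $\delta_s$ and matching the sides that have equal homology. It acts on $H_1$ by an element of $SL_2(\mathbb Z)\times SL_2(\mathbb Z)$. The mapping class group of a one-holed torus surjects onto $SL_2(\mathbb Z)$, so after composing with a homeomorphism preserving both sides of $\delta_s$ we get one, $k$, acting trivially on $H_1$. Then $k\in\mathcal I_2=\mathcal K_2$ and $kT_\delta k^{-1}=T_{\delta_s}=t_s$. $\square$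

## 4. Cutting, capping, and a criterion for membership in the Johnson kernel

Let $M\subset\Sigma_g$ be a multicurve of nonseparating curves and $S$ a component of $\Sigma_g$ cut along $M$. Let $\hat S$ be the closed surface obtained by collapsing each boundary circle of $S$ to a marked point (equivalently, gluing in discs with marked centers). We call this capping. By (I), every $F\in\mathcal I_g$ preserving $M$ induces a class in $\mathrm{PMod}(\hat S;\text{marked points})$. The kernel of the resulting map to the product over all pieces consists of multitwists along $M$.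

For example, a one-holed torus cut along a nonseparating curve is a pair of pants; capping the two new circles yields a disc with two marked points.

Lemma 4.1 gives a necessary condition on the maps induced by elements of $\mathcal K_g$; Lemma 4.3 gives a sufficient condition for building elements of $\mathcal K_g$.

**Lemma 4.1.** Let $g\ge2$, $M$, $S$, $\hat S$ as above, and $x\in\hat S$ the marked point of a boundary component $\partial_1$ of $S$. Let $F\in\mathrm{Stab}_{\mathcal K_g}(M)$. Then the induced $F_S\in\mathrm{Mod}(\hat S,x)$ acts trivially on $\pi_1(\hat S,x)/\Gamma_3$.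

*Proof.* **Step 1, to compare $\Sigma_g$ with $\hat S$: a degree-one map $r:\Sigma_g\to\hat S$.** Shrink $S$ slightly to an embedded subsurface. On $S$ let $r$ be the collapse $S\to\hat S$. Each component $Q$ of the closure of the complement (possibly an annulus) maps to a star tree with one leg per boundary component of $Q$: a collar of each boundary circle maps to its leg by the collar coordinate, the boundary circle going to the leaf, and everything else goes to the center. Map the star to $\hat S$ by smooth paths so that each leaf goes to the capping point of the corresponding boundary circle. These maps fit together to $r$. A generic point of $\hat S$ is off the paths and has exactly one preimage, near which $r$ is an orientation-preserving homeomorphism. So $\deg r=1$. (The degree is used in Section 5.)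

**Step 2, to pin down the inner automorphism.** By (I), represent $F$ by a homeomorphism preserving $S$ and fixing $\partial S$ pointwise. Let $b\in\partial_1$ and $c=[\partial_1]\in\pi_1(\Sigma_g,b)$. By (3.3) there is $u$ with $F_*(y)\equiv uyu^{-1}$ mod $\Gamma_3$ for all $y$. Since $F_*(c)=c$, we have $[u]\wedge[c]\in\mathbb Z\omega$, so $[u]\wedge[c]=0$ by (3.1). As $[c]$ is primitive, $[u]=m[c]$ for some $m$. So $u\equiv c^m$ mod $\Gamma_2$, and $F_*(y)\equiv c^myc^{-m}$ mod $\Gamma_3$.

**Step 3, to descend to $\hat S$.** We have $r_*(c)=1$ and $F_S\circ r=r\circ F$ on $S$. For $y\in\pi_1(S,b)$,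
$$(F_S)_*(r_*y)=r_*(F_*y)\equiv r_*(c^myc^{-m})=r_*y\pmod{\Gamma_3},$$
and $r_*:\pi_1(S,b)\to\pi_1(\hat S,x)$ is onto. $\square$

The same argument on homology shows: if $F\in\mathcal I_g$ preserves $M$, then $F_S$ acts trivially on $H_1(\hat S)$, since $(F_S)_*r_*y=r_*F_*y=r_*y$ for $y\in H_1(S)$. $\hfill(4.1)$

**Corollary 4.2.** Let $h\ge2$ and let $\varphi\in\mathrm{Mod}(\Sigma_h,p)$ act trivially on $\pi_1(\Sigma_h,p)/\Gamma_3$. Then its image in $\mathrm{Mod}(\Sigma_h)$ lies in $\mathcal K_h$.

*Proof.* For $h=2$, $\varphi$ acts trivially on $H_1$ and $\mathcal I_2=\mathcal K_2$. For $h\ge3$, lift $\varphi$ to $f\in\mathcal I_{h,1}$ and let $\theta=\tau(f)$. Passing from $F$ to $\pi$, triviality of $\varphi$ mod $\Gamma_3$ says that $i_x\theta$ vanishes in $\Lambda^2H/\mathbb Z\omega$ for all $x$. By (3.4), $\theta=0$. By (J2), $f$ is a product of separating twists of $\Sigma_{h,1}$; after capping these become separating twists of $\Sigma_h$ or trivial. $\square$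

**Lemma 4.3.** Let $\Sigma^*$ be closed of genus $g^*\ge2$ with marked points $p_1,\dots,p_r$, $r\ge1$, and let $\varphi\in\mathrm{PMod}(\Sigma^*;p_1,\dots,p_r)$ act trivially on $\pi_1(\Sigma^*,p_l)/\Gamma_3$ for every $l$. Let $\Sigma$, of genus $g=g^*+r\ge3$, be obtained by replacing disjoint discs $D_l\ni p_l$ by one-holed tori $\tau_l$. Let $\hat\varphi$ be a representative of $\varphi$ that is the identity on all $D_l$, extended by the identity on the $\tau_l$. Then $\hat\varphi\in\mathcal K_g$.

The choice of representative does not matter: by the disc trick it changes $\hat\varphi$ only by twists about the separating curves $\partial\tau_l$.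

*Proof.* The plan is to show that the Johnson invariant of $\hat\varphi$ vanishes. Remove a disc $E\subset\mathrm{int}\,\tau_1$ and take $b\in\partial E$ as base point; $\hat\varphi$ gives $\varphi'\in\mathrm{Mod}(\Sigma_{g,1})$. Write $H=H_1(\Sigma)=H^*\oplus\bigoplus_lU_l$, an orthogonal sum, where $U_l=H_1(\tau_l)$ and $H^*$ is the image of $H_1(\Sigma^*\setminus\bigcup D_l)$. As the curves $\partial D_l$ are null-homologous in $\Sigma$, $H^*=H_1(\Sigma^*)$. Since $\varphi$ acts trivially on $H_1(\Sigma^*)$ and $\varphi'$ is the identity on the tori, $\varphi'\in\mathcal I_{g,1}$. Let $\theta=\tau(\varphi')$.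

**Step 1, contractions with $U_1$.** A class $x\in U_1$ is represented by a loop in $\tau_1\setminus E$ based at $b$. It is fixed by $\varphi'$, so $i_x\theta=0$.

**Step 2, contractions with $U_l$, $l\ge2$.** Represent $x\in U_l$ by $\kappa s\kappa^{-1}$ with $s$ a loop in $\tau_l$ and $\kappa$ a path from $b$ through $\tau_1$ and then through $\Sigma^*\setminus\bigcup D_i$ to $\tau_l$. With $u=\varphi'(\kappa)\kappa^{-1}$ we get $\varphi'(\kappa s\kappa^{-1})=u(\kappa s\kappa^{-1})u^{-1}$, so $i_x\theta=\pm[u]\wedge x$. Only the middle part of $\kappa$ moves, so $[u]\in H^*$. Under $H^*=H_1(\Sigma^*)$ it is the class of $\bar u=\varphi(\bar\kappa)\bar\kappa^{-1}\in\pi_1(\Sigma^*,p_1)$, where $\bar\kappa$ is the corresponding path from $p_1$ to $p_l$. For $y\in\pi_1(\Sigma^*,p_l)$,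
$$\varphi(\bar\kappa y\bar\kappa^{-1})=\bar u\,\bar\kappa\varphi(y)\bar\kappa^{-1}\,\bar u^{-1}.$$
Mod $\Gamma_3$, the left side is $\bar\kappa y\bar\kappa^{-1}$ by the hypothesis at $p_1$, and $\varphi(y)\equiv y$ by the hypothesis at $p_l$. So $\bar u$ is central mod $\Gamma_3$, and $\bar u\in\Gamma_2$ by (3.2). Thus $[u]=0$ and $i_x\theta=0$.

**Step 3, the remaining part.** Let $U=\bigoplus U_l$. Expand $\theta$ in monomials of a symplectic basis adapted to $H^*\oplus U$. Contracting with the basis vector dual to a basis vector $e\in U$ picks out exactly the monomials containing $e$, with $e$ removed. By Steps 1 and 2 there are none, so $\theta\in\Lambda^3H^*$. Collapsing each $\tau_l$ to $p_l$ gives $\pi_1(\Sigma\setminus E,b)\to\pi_1(\Sigma^*,p_1)$ intertwining $\varphi'$ and $\varphi$. Since $\varphi$ is trivial mod $\Gamma_3$, $i_x\theta\in\mathbb Z\omega^*$ for $x\in H^*$, where $\omega^*$ is the form of $\Sigma^*$. By (3.4) for $H^*$, $\theta=0$.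

By (J2), which applies as $g\ge3$, $\varphi'$ is a product of separating twists; filling $E$ gives $\hat\varphi\in\mathcal K_g$. $\square$

## 5. No multitwist along nonseparating curves lies in the Johnson kernel

**Lemma 5.1.** Let $g\ge2$, let $M_0=\{c_i\}$ be a nonempty multicurve of nonseparating curves on $\Sigma_g$, and $f=\prod T_{c_i}^{m_i}$ with all $m_i\ne0$. Then $f\notin\mathcal K_g$.

Suppose $f\in\mathcal K_g$. Let $Y$ be the dual graph: its vertices $w$ are the pieces $S_w$, of genus $h_w$, and its edges are the $c_i$, arbitrarily oriented. Orient $c_i$ as boundary of its initial piece. $Y$ is connected, and has no bridges because the $c_i$ are nonseparating. Collapsing $\Sigma_g$ onto $Y$ is onto on $\pi_1$. So the intersection numbers with the $c_i$ give a surjection $H_1(\Sigma_g)\to H_1(Y)$, $y\mapsto z(y)=(z_i)$.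

**Step (a), to extract what trivial action on homology says about $Y$.** The action of $f$ on $H_1$ is $y\mapsto y\pm\sum m_iz_i[c_i]$, so $\sum m_iz_i[c_i]=0$ for all $y$. Pairing with a second class gives
$$\sum_im_iz_iz_i'=0\qquad\text{for all }z,z'\in H_1(Y).\tag{5.1}$$

* $Y$ has no loops: for a loop $e$ take $z=z'=e$ to get $m_e=0$.
* Every edge $e=ab$ lies in a 2-edge cut $\{e,e'\}$, meaning $Y\setminus\{e,e'\}$ is disconnected. Otherwise $Y\setminus e$ is connected without bridges, and by Menger's theorem contains two edge-disjoint paths from $b$ to $a$. Closing them by $e$ gives cycles $z,z'$ with only $e$ in common, so $\sum m_iz_iz_i'=m_e\ne0$, against (5.1).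
* For each $z\in H_1(Y)$ the cochain $(m_iz_i)$ vanishes on all cycles, so it is $\delta\phi_z$ for some $\phi_z:V(Y)\to\mathbb Z$, unique up to a constant. Here $(\delta\phi)_e$ is the value at the terminal vertex minus the value at the initial vertex.

**Example 5.2.** Let $c_1,c_2$ be disjoint, homologous and non-isotopic in $\Sigma_3$, cutting it into two pieces of genus 1, and $f=T_{c_1}T_{c_2}^{-1}\in\mathcal I_3$. Then $Y$ has two vertices $v,v'$ and two edges, say both from $v$ to $v'$, with $m=(1,-1)$. For $z=e_1-e_2$ we get $(m_iz_i)=(1,1)$, so $\phi_z(v')-\phi_z(v)=1$. Homology sees no contradiction; the next step does.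

**Step (b), to use triviality mod $\Gamma_3$.** *If $v\ne v'$ have genus $h=h_v\ge1$ and $h'=h_{v'}\ge1$, then $\phi_z(v)=\phi_z(v')$ for all $z$.*

Let $r_v:\Sigma_g\to\hat S_v$ and $r_{v'}$ be the degree-one maps from the proof of Lemma 4.1, $V=H_1(\hat S_v)\oplus H_1(\hat S_{v'})$ and $\mathrm{pr}=(r_{v*},r_{v'*}):H_1(\Sigma_g)\to V$. On each component of the complement of the shrunken $S_v$, $r_v$ factors through a tree. So $\mathrm{pr}$ kills all $[c_i]$ and all $H_1(S_w)$ with $w\ne v,v'$, and it maps $H_1(S_v)$ onto $H_1(\hat S_v)\oplus0$ and $H_1(S_{v'})$ onto $0\oplus H_1(\hat S_{v'})$.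

*A Heisenberg representation.* Put $\Omega=h'\omega_v-h\,\omega_{v'}$, an alternating form on $V$, where $\omega_v,\omega_{v'}$ are the intersection forms. Choose a bilinear $\beta$ with $\beta(a,b)-\beta(b,a)=\Omega(a,b)$ (the upper triangular part of a matrix of $\Omega$). Let $E=V\times\mathbb Z$ with $(a,s)(b,t)=(a+b,s+t+\beta(a,b))$. This is a group, nilpotent of class at most 2, in which $\mathbb Z$ is central and $[(a,s),(b,t)]=(0,\Omega(a,b))$. For a symplectic basis $a_i,b_i$ of $H_1(\Sigma_g)$,
$$\sum_i\omega_v(r_{v*}a_i,r_{v*}b_i)=h\deg r_v=h.$$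
Indeed $\omega_v$ is a sum of $h$ terms $\xi\wedge\eta$ with $\langle\xi\cup\eta,[\hat S_v]\rangle=1$, and $\langle r_v^*\xi\cup r_v^*\eta,[\Sigma_g]\rangle=\sum_i\big(\xi(r_{v*}a_i)\eta(r_{v*}b_i)-\xi(r_{v*}b_i)\eta(r_{v*}a_i)\big)$ equals $\deg r_v$. The same holds for $v'$. So $\sum_i\Omega(\mathrm{pr}\,a_i,\mathrm{pr}\,b_i)=h'h-hh'=0$. This is the surface relation, so $\mathrm{pr}$ lifts to a homomorphism $\rho:\pi_1(\Sigma_g)\to E$.

*Two computations of $\rho(f(y)y^{-1})$.* As $\mathrm{pr}[c_i]=0$, every loop freely homotopic to $c_i$ maps to one and the same central element $\kappa_i\in\mathbb Z$. Take the base point off $M_0$. For a loop $y$, $f(y)y^{-1}$ is a product of conjugates of $c_i^{\pm m_i}$, one for each crossing of $y$ with $c_i$, the sign being that of the crossing up to a global sign. So $\rho(f(y)y^{-1})=\pm\sum m_iz_i\kappa_i$ with a global sign. On the other hand, (3.3) gives a fixed $u$ with $f(y)\equiv uyu^{-1}$ mod $\Gamma_3$, and $\rho$ kills $\Gamma_3$. Hence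
$$\pm\sum_im_iz_i\kappa_i=\Omega(\mathrm{pr}\,u,\mathrm{pr}\,y)\qquad\text{for all }y.$$
If $y$ is conjugate into $S_v$ or $S_{v'}$, all $z_i$ vanish. Such $\mathrm{pr}\,y$ span $V$, and $\Omega$ is nondegenerate over $\mathbb Q$ as $h,h'\ne0$, so $\mathrm{pr}\,u=0$. Therefore, for all $z$,
$$0=\sum_im_iz_i\kappa_i=\sum_i(\delta\phi_z)_i\kappa_i=\sum_w\phi_z(w)\Big(\sum_{\text{in}}\kappa-\sum_{\text{out}}\kappa\Big),\tag{5.2}$$
the inner sums being over edges entering, respectively leaving, $w$.

*Evaluating the coefficients.* In $\pi_1(S_w)$ the product of the $h_w$ handle commutators equals a product of conjugates of the boundary curves, which are the outgoing $c_i$ and the inverses of the incoming $c_i$ (or all inverted, uniformly in $w$). Apply $\rho$. The handles of $S_v$ contribute $h'\cdot h$ because $r_v$ on $S_v$ is the collapse; those of $S_{v'}$ contribute $-h\cdot h'$; other handles contribute $0$. So, up to a uniform sign, $\sum_{\text{out}}\kappa-\sum_{\text{in}}\kappa$ is $hh'$ for $w=v$, $-hh'$ for $w=v'$, and $0$ otherwise. By (5.2), $hh'(\phi_z(v)-\phi_z(v'))=0$.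

**Step (c), to find vertices of positive genus.** *If $\{e,e'\}$ is a 2-edge cut and $K$ a component of $Y\setminus\{e,e'\}$, then $K$ has a vertex of genus at least 1.*

As there are no bridges, $Y\setminus\{e,e'\}$ has exactly two components $K,K^c$, and both $e,e'$ join $K$ to $K^c$. Take a counterexample with $|V(K)|$ minimal. $K$ is not a single vertex: as there are no loops, that would be a genus-0 piece with two boundary circles, an annulus between non-isotopic curves. So $K$ has an edge $e''$; let $\{e'',e'''\}$ be a 2-edge cut.

* Suppose $K\setminus e''=K_1\sqcup K_2$ is disconnected. Since $e''$ is not a bridge of $Y$, one of $e,e'$ is attached to each part; say $e$ to $K_1$. Then $\{e,e''\}$ is a 2-edge cut with component $K_1\subsetneq K$, against minimality.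
* Suppose $K\setminus e''$ is connected and $e'''\notin E(K)$. The graph $Y\setminus e'''$ is connected and stays connected when $K$ is replaced by $K\setminus e''$. So $Y\setminus\{e'',e'''\}$ is connected, a contradiction.
* Suppose $K\setminus e''$ is connected and $e'''\in E(K)$. Then $K^c$ together with $e,e'$ and their endpoints lies in one component of $Y\setminus\{e'',e'''\}$. The other component is properly contained in $K$, against minimality.

**Step (d), the contradiction.** $Y$ has an edge, so by (a) and (c) it has a vertex $v$ of genus at least 1. As there are no bridges, there is a simple cycle $z$ through $v$. By (b) we may normalize $\phi_z=0$ on all vertices of genus at least 1. Let $w$ be the next vertex on $z$, reached by the edge $c_j$. Then $\phi_z(w)=\pm m_j\ne0$, so $h_w=0$. A genus-0 piece has at least three boundary circles (no bridges, no annuli), so $w$ has degree at least 3. Choose an edge $e$ at $w$ not on $z$, and a 2-edge cut $\{e,e'\}$. A cycle meets a cut in an even number of edges, so $e'$ is not on $z$ either, and $z$ lies on one side. Let $K$ be the other side;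 it is joined to $w$ by $e$. Since $z$ uses no edge of $K\cup\{e\}$, $\phi_z$ is constant there, equal to $\phi_z(w)\ne0$ on $K$. But $K$ has a vertex of genus at least 1 by (c), where $\phi_z=0$. This contradiction proves Lemma 5.1. $\square$

## 6. Minimizing cycles: vertex stabilizers inject into the top homology

From now on $g\ge3$.

**(BBM).** Let $\xi\in H_1(\Sigma_g)$ be primitive. There is a contractible complex $\mathcal B(\xi)$ with an $\mathcal I_g$-action. Its cells are the compact convex polytopes $P_M=\{\sum k_ic_i:k_i\ge0,\ \sum k_i[c_i]=\xi\}$ for the oriented multicurves $M=\bigcup c_i$ of nonseparating curves such that no nontrivial nonnegative combination of the $[c_i]$ vanishes and each $c_i$ has positive coefficient at some point of $P_M$. Its vertices are exactly the weighted oriented multicurves $\sum k_ic_i$ representing $\xi$ with integers $k_i>0$ and the $[c_i]$ linearly independent.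

For example, if $c,c'$ are disjoint, non-isotopic and both of class $\xi$, then $P_{c\cup c'}=\{kc+k'c':k+k'=1,\ k,k'\ge0\}$ is an edge joining the vertices $c$ and $c'$.

**Lemma 6.1.** Let $M\ne\varnothing$ be a multicurve of nonseparating curves on $\Sigma_g$ with $k$ complementary pieces. Then $\mathrm{cd}\,\mathrm{Stab}_{\mathcal K_g}(M)\le2g-2-k$.

*Proof.* The stabilizer maps to $\prod_j\mathrm{PMod}(\hat S_j;\text{marked points})$. The kernel consists of multitwists along $M$ in $\mathcal K_g$ and is trivial by Lemma 5.1, applied to the curves with nonzero exponent. So the stabilizer is a subgroup of the product of its images $\Gamma_{S_j}$. I claim that $\mathrm{cd}\,\Gamma_S\le2h-3+n$ for a piece $S$ of genus $h$ with $n\ge1$ boundary components. Forgetting a marked point while at least one (three if $h=0$) remains has kernel contained in the fundamental group of a punctured surface, which is free; so each such step costs at most 1.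

* $h=0$: here $n\ge3$, and $\mathrm{PMod}$ of a sphere with three points is trivial, so $\mathrm{cd}\,\Gamma_S\le n-3$.
* $h=1$: forgetting all but one point costs at most $n-1$. The image lies in $\mathrm{Mod}(\Sigma_1,x)=SL_2(\mathbb Z)$ and acts trivially on $\pi_1=\mathbb Z^2$ by Lemma 4.1 (here $\Gamma_3=1$), so it is trivial. Thus $\mathrm{cd}\,\Gamma_S\le n-1$.
* $h\ge2$: forgetting all but one point costs at most $n-1$. By Lemma 4.1 the image acts trivially on $\pi/\Gamma_3$, so by Corollary 4.2 its image in $\mathrm{Mod}(\Sigma_h)$ lies in $\mathcal K_h$, of dimension $2h-3$. The kernel of this last map consists of pushes along elements central mod $\Gamma_3$. By (3.2) it is contained in $[\pi,\pi]$, which is free, having infinite index in a surface group. So $\mathrm{cd}\,\Gamma_S\le(n-1)+1+(2h-3)$.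

Since $-\chi(S_j)=2h_j-2+n_j$, summing gives $\sum_j(2h_j-3+n_j)=\sum_j(-\chi(S_j))-k=2g-2-k$. $\square$

**The injection.** Interior points of $P_M$ have support $M$, so the stabilizer of $P_M$ in $\mathcal K_g$ is $\mathrm{Stab}_{\mathcal K_g}(M)$, and by (I) it fixes the cell pointwise. The relations among the classes of the components of $M$ form the kernel of $H_1(M)\to H_1(\Sigma_g)$, which is $H_2(\Sigma_g,M)/H_2(\Sigma_g)=\mathbb Z^k/\mathbb Z$, of rank $k-1$. So $\dim P_M\le k-1$ and
$$\dim P_M+\mathrm{cd}\,\mathrm{Stab}_{\mathcal K_g}(P_M)\le2g-3.\tag{6.1}$$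
(For the edge of Example 5.2's curves in genus 3, $k=2$, and the bound reads $1+2\le 3$.) Contractibility of $\mathcal B(\xi)$ gives the spectral sequence $E^1_{p,q}=\bigoplus_{\sigma\in\mathcal B(\xi)_p/\mathcal K_g}H_q(\mathrm{Stab}\,\sigma)\Rightarrow H_{p+q}(\mathcal K_g)$, without orientation twists since cells are fixed pointwise. By (6.1), $E^1_{p,q}=0$ for $p+q>2g-3$. Differentials into $E^*_{0,2g-3}$ start in total degree $2g-2$ and vanish; those out of it land in negative $p$. So the edge map
$$\bigoplus_{v\in\mathrm{Vert}\,\mathcal B(\xi)/\mathcal K_g}H_{2g-3}(\mathrm{Stab}_{\mathcal K_g}v)\hookrightarrow H_{2g-3}(\mathcal K_g),\tag{6.2}$$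
induced by inclusions, is injective.

**Each simplest cycle lives at one vertex.** Let $M$ be an S-multicurve with tori $\tau_1,\dots,\tau_g$, so $H_1(\Sigma_g)=\bigoplus H_1(\tau_i)$. Write $\xi=\sum\xi_i$ with $\xi_i\in H_1(\tau_i)$, and for $\xi_i\ne0$ write $\xi_i=k_iy_i$ with $k_i>0$ and $y_i$ primitive. Let $\beta_i\subset\tau_i$ be the oriented simple closed curve of class $y_i$, unique up to isotopy. Then
$$v_M=\sum_{\xi_i\ne0}k_i\beta_i$$
is a vertex of $\mathcal B(\xi)$: the classes are independent and the weights are positive integers. For instance, if $\xi=2y_1+y_2$ with $y_i\in H_1(\tau_i)$ primitive, then $v_M=2\beta_1+\beta_2$. The twists about the components of $M$ fix $v_M$, so $\mathcal A(M)$ comes from $H_{2g-3}(\mathrm{Stab}\,v_M)$. For $F\in\mathcal I_g$ we have $H_1(F\tau_i)=H_1(\tau_i)$, hence $v_{FM}=Fv_M$. For $F\in\mathcal K_g$, $\mathcal A(FM)=\mathcal A(M)$ up to an ordering sign. Let $A_v\subset H_{2g-3}(\mathrm{Stab}\,v)$ be the span of the abelian cycles $\mathcal A(M)$ with $v_M=v$. Moving each $v_M$ to the representative of its $\mathcal K_g$-orbit, we get under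 (6.2)
$$\mathcal A_g=\bigoplus_vA_v,\qquad\text{so}\qquad\bigoplus_vH_{2g-3}(\mathrm{Stab}\,v)/A_v\ \subset\ H_{2g-3}(\mathcal K_g)/\mathcal A_g,\tag{6.3}$$
$v$ running over representatives of the $\mathcal K_g$-orbits of vertices. It is therefore enough to study one well-chosen vertex.

## 7. A vertex whose stabilizer lies over $\mathcal K_2$

Let $n=g-2\ge1$. Fix disjoint one-holed tori $\tau_1,\dots,\tau_n\subset\Sigma_g$ with boundaries $\gamma_l$, and nonseparating oriented curves $\alpha_l\subset\tau_l$. Put $\xi=\sum[\alpha_l]$ (primitive), $v_0=\sum\alpha_l$ (a vertex of $\mathcal B(\xi)$), and $G=\mathrm{Stab}_{\mathcal K_g}(v_0)$.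

Cutting along all $\alpha_l$ and capping turns $\tau_l$ into a disc $D_l$ and gives $\Sigma_2=(\Sigma_g\setminus\bigcup\tau_l)\cup\bigcup D_l$ with marked points $p_l,q_l\in D_l$ from the two sides of $\alpha_l$. Order them as
$$(x_1,\dots,x_{2n})=(p_1,\dots,p_n,q_1,\dots,q_n),$$
and let $G_j$ be the image of $G$ in $\mathrm{PMod}(\Sigma_2;x_1,\dots,x_j)$. By Lemma 5.1, $G=G_{2n}$. By Lemma 4.1, $G$ acts trivially on $H_1(\Sigma_2)$, so $G_0\subset\mathcal I_2=\mathcal K_2$. Let $\pi=\pi_1(\Sigma_2)$ and
$$N_j=\ker(G_j\to G_{j-1}),\quad Q_j=\ker(G_j\to G_0),\quad Q=Q_{2n},\quad\Phi:G\to G_0.$$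
For $g=3$ there are two marked points $p_1,q_1$, and the tower is $G=G_2\to G_1\to G_0$.

**Proposition 7.1.** $G_0=\mathcal K_2$, $Q_1=N_1=[\pi,\pi]$, each $N_j$ is free, and $\mathrm{cd}\,Q_j\le j$.

*Proof.* **Step 1, to identify $G_1$.** Let $\varphi\in\mathrm{Mod}(\Sigma_2,p_1)$ act trivially on $\pi_1(\Sigma_2,p_1)/\Gamma_3$. By the disc trick make it the identity on a disc containing $D_1,\dots,D_n$. It then defines an element of $\mathrm{PMod}(\Sigma_2;p_1,\dots,p_n)$ acting trivially on every $\pi_1(\Sigma_2,p_l)/\Gamma_3$: change the base point along a path inside the disc, which is fixed. By Lemma 4.3 with $g^*=2$, $r=n$, it extends to an element of $\mathcal K_g$ that is the identity on all $\tau_l$. This element lies in $G$ and induces $\varphi$. With Lemma 4.1, $G_1$ is exactly the group of all $\varphi\in\mathrm{Mod}(\Sigma_2,p_1)$ acting trivially on $\pi_1(\Sigma_2,p_1)/\Gamma_3$.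

**Step 2, to read off $G_0$ and $N_1$.** $G_1$ contains the twists about separating curves avoiding $p_1$ (see the proof of (3.3)), so $G_0$ contains all $T_\delta$ and $G_0=\mathcal K_2$. The kernel $N_1$ consists of the pushes in $G_1$, that is, along elements central mod $\Gamma_3$; by (3.2) these are the elements of $[\pi,\pi]$, which is free.

**Step 3, the rest of the tower.** For $j\ge2$, $N_j\subset\pi_1(\Sigma_2\setminus\{x_1,\dots,x_{j-1}\},x_j)$ is free. The sequence $1\to N_j\to Q_j\to Q_{j-1}\to1$ is exact: an element of $Q_{j-1}$ lifts to $G_j$, and the lift still maps to $1\in G_0$. So $\mathrm{cd}\,Q_j\le j$ by induction. $\square$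

Consequently (3.5) applies to $1\to Q\to G\to\mathcal K_2\to1$ with $a=2n$, $b=1$. As $2n+1=2g-3$,
$$H_{2g-3}(G)\cong H_1(\mathcal K_2;W),\qquad W=H_{2n}(Q),\tag{7.1}$$
where $\mathcal K_2=G/Q$ acts on $W$ by conjugation in $G$. This is the situation of Section 2, with $\Psi=\Psi_W$.

## 8. The homology of the universal abelian cover sits inside $W$

Put $L=H_1([\pi,\pi])=H_1(Q_1)$, a $\mathcal K_2$-module by conjugation in $G_1$. It equals $H_1(\tilde\Sigma)$, where $\tilde\Sigma\to\Sigma_2$ is the universal abelian cover (deck group $H_1(\Sigma_2)$). We embed $L$ in $W$ by climbing the tower one marked point at a time, multiplying at each stage by a class fixed by everything below it.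

**The elements $\sigma_j\in N_j$, $2\le j\le2n$.**

* For $2\le j\le n$ fix a disc $\Delta_j\subset\Sigma_2$ containing $D_{j-1},\dots,D_n$ in its interior and disjoint from $D_1,\dots,D_{j-2}$, and a disc $\Delta_j'\subset\mathrm{int}\,\Delta_j$ containing $D_{j-1},D_j$ and disjoint from the other $D_l$. Let $\sigma_j$ be the image in $G_j$ of the twist about $\partial\Delta_j'$. This curve is separating in $\Sigma_g$ and disjoint from all $\alpha_l$, so its twist lies in $G$.
* For $j=n+i$, $1\le i\le n$, let $\sigma_j$ be the image of $T_{\gamma_i}\in G$.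

In both cases the curve bounds a disc containing exactly two of $x_1,\dots,x_j$, namely $x_j$ and $x_k$ with $k=j-1$, respectively $k=i$. After forgetting $x_j$ the disc has one marked point and the twist is trivial. So $\sigma_j\in N_j$, and it is the push of $x_j$ around a simple loop encircling $x_k$ (in one of the two directions). For $g=3$ there is only $\sigma_2$, the image of $T_{\gamma_1}$, pushing $q_1$ around $p_1$.

**Lemma 8.1.** $[\sigma_j]$ has infinite order in $H_1(N_j)$.

*Proof.* Let $\ell\in N_j\subset\pi_1(\Sigma_2\setminus\{x_1,\dots,x_{j-1}\},x_j)$, with image $\bar\ell\in\pi_1(\Sigma_2,x_j)$. By Lemma 4.1 at the marked point $x_j$, the push along $\ell$ acts trivially on $\pi_1(\Sigma_2,x_j)/\Gamma_3$. It acts there by conjugation by $\bar\ell$, so $\bar\ell\in[\pi,\pi]$ by (3.2). Thus $\ell$ lifts to a closed loop at a fixed lift of $x_j$. We get a homomorphism $N_j\to H_1(\tilde\Sigma\setminus\tilde x_k)$, where $\tilde x_k$ is the lift of $x_k$ encircled by the lift of $\sigma_j$. It sends $\sigma_j$ to $\pm$ the small loop around $\tilde x_k$. Since $\tilde\Sigma$ is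 a noncompact surface, $H_2(\tilde\Sigma)=0$, so $H_2(\tilde\Sigma,\tilde\Sigma\setminus\tilde x_k)=\mathbb Z$ injects into $H_1(\tilde\Sigma\setminus\tilde x_k)$, and its generator maps to the small loop. $\square$

**Lemma 8.2.** $G_{j-1}$ fixes $[\sigma_j]\in H_1(N_j)$.

*Proof.* $G_j$ acts on $H_1(N_j)$ by conjugation, and $N_j$ acts trivially, so $G_{j-1}$ acts. It suffices to lift each $f\in G_{j-1}$ to an element of $G_j$ commuting with $\sigma_j$.

**Case $2\le j\le n$: make the lift the identity on $\Delta_j$.** Among $x_1,\dots,x_{j-1}$ the disc $\Delta_j$ contains only $p_{j-1}$. By the disc trick $f$ has a representative that is the identity on $\Delta_j$ and on $D_1,\dots,D_{j-2}$. It defines $f'\in\mathrm{PMod}(\Sigma_2;p_1,\dots,p_n)$. By Lemma 4.1, $f$ is trivial on $\pi_1(\Sigma_2,p_l)/\Gamma_3$ for $l\le j-1$. Since $f'$ is the identity on $\Delta_j\ni p_{j-1},\dots,p_n$, changing base points inside $\Delta_j$ gives the same for $f'$ and all $l\le n$. By Lemma 4.3 the extension of $f'$ by the identity on the $\tau_l$ lies in $\mathcal K_g$, hence in $G$. Its image in $G_j$ lifts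 $f$. It commutes with $\sigma_j$, since it is the identity on $\Delta_j\supset\partial\Delta_j'$.

**Case $j=n+i$: make the lift the identity on $\tau_i$.** Let $F\in G$ induce $f$. Cut $\Sigma_g$ along $\alpha_i,\dots,\alpha_n$ only, cap, and forget $q_i,\dots,q_n$. We get a closed surface $\Sigma^*=(\Sigma_g\setminus\bigcup_{l\ge i}\tau_l)\cup\bigcup_{l\ge i}D_l$ of genus $g-(n-i+1)=i+1\ge2$ with marked points $p_l\in D_l$ ($l\ge i$). $F$ induces $F^*\in\mathrm{PMod}(\Sigma^*;p_i,\dots,p_n)$, which preserves $\alpha_1,\dots,\alpha_{i-1}$ with orientations. By Lemma 4.1 for the multicurve $\alpha_i\cup\dots\cup\alpha_n$, $F^*$ satisfies the hypothesis of Lemma 4.3, with $g^*+r=(i+1)+(n-i+1)=g$. Choose a representative of $F^*$ preserving $\alpha_1,\dots,\alpha_{i-1}$ and equal to the identity on $D_i,\dots,D_n$ (use the disc trick in the complement of $\alpha_1,\dots,\alpha_{i-1}$). Its extension $\hat F$ by the identity on $\tau_i,\dots,\tau_n$ lies in $\mathcal K_g$ and fixes all $\alpha_l$ with orientation, so $\hat F\in G$. It commutes with $T_{\gamma_i}$. The marked points of $G_{j-1}$ are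 $p_1,\dots,p_n,q_1,\dots,q_{i-1}$. So the images of $F$ and of $\hat F$ in $G_{j-1}$ are both obtained from $F^*$ by cutting along $\alpha_1,\dots,\alpha_{i-1}$ and capping, and both equal $f$. $\square$

**Proposition 8.3.** There is an injective $\mathcal K_2$-equivariant map $L\to W$.

*Proof.* For $2\le j\le2n$, (3.5) with $a=1$, $b=j-1$ reads $H_j(Q_j)\cong H_{j-1}(Q_{j-1};H_1(N_j))$. By naturality it is compatible with conjugation by $G_j$, which acts on $Q_{j-1}$ and on $H_1(N_j)$ through $G_{j-1}$. By Lemmas 8.1 and 8.2, $1\mapsto[\sigma_j]$ is an injective map $\mathbb Z\to H_1(N_j)$ of $G_{j-1}$-modules, with $\mathbb Z$ trivial. It induces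
$$H_{j-1}(Q_{j-1})\to H_{j-1}(Q_{j-1};H_1(N_j))\cong H_j(Q_j),$$
which commutes with the actions of $G_j$. Since $Q_j$ acts trivially on both ends (by inner automorphisms of $Q_{j-1}$, respectively $Q_j$), the map is equivariant under $G_j/Q_j=\mathcal K_2$. In the long exact sequence of $0\to\mathbb Z\to H_1(N_j)\to H_1(N_j)/\mathbb Z\to0$ the preceding term is $H_j(Q_{j-1};H_1(N_j)/\mathbb Z)=0$, because $\mathrm{cd}\,Q_{j-1}\le j-1$. So the map is injective. Compose over $j=2,\dots,2n$ to get $L=H_1(Q_1)\to H_{2n}(Q_{2n})=W$. $\square$

## 9. Simplest cycles at $v_0$ are supported on one splitting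

**Proposition 9.1.** $\Psi(A_{v_0})=0$.

*Proof.* Let $v_M=v_0$. **Step 1, to see $M$ in $\Sigma_2$.** Up to isotopy, $\alpha_1,\dots,\alpha_n$ lie in $n$ different tori of $M$. Let $\tau,\tau'$ be the other two. Cutting along the $\alpha_l$ and capping turns the tori containing the $\alpha_l$ into discs. So in $\Sigma_2$ the complement of $\tau\cup\tau'$ is a genus-0 surface with two boundary circles, and
$$\Sigma_2=\tau\cup(\text{annulus})\cup\tau',$$
with all curves of $M$ in the closed annulus. Each of them is inessential in $\Sigma_2$ or isotopic to the core $\delta$, a separating curve. So all $T_\gamma$, $\gamma\subset M$, lie in $\Phi^{-1}\langle T_\delta\rangle$.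

**Step 2, to locate $\mathcal A(M)$.** By naturality of (3.5) for the extensions of $\langle T_\delta\rangle$ and of $\mathcal K_2$ by $Q$, $\mathcal A(M)$ lies in the image of $H_{2n+1}(\Phi^{-1}\langle T_\delta\rangle)=H_1(\langle T_\delta\rangle;W)$ in $H_1(\mathcal K_2;W)$. By Lemma 3.1, $T_\delta=kt_sk^{-1}$ with $k\in\mathcal K_2$. The map given by $y\mapsto k^{-1}yk$ on $\mathcal K_2$ and $w\mapsto k^{-1}w$ on $W$ acts as the identity on $H_1(\mathcal K_2;W)$ and carries $\langle T_\delta\rangle$ to $\langle t_s\rangle$. So $\mathcal A(M)$ lies in the image of $H_1(\langle t_s\rangle;W)=W^{t_s}$ in coordinate $s$, which $\Psi$ kills. $\square$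

## 10. Separating twists acting on the universal abelian cover

It remains to see that $\Psi$ is large, and for this we look at $L=H_1(\tilde\Sigma)$. Let $H=H_1(\Sigma_2)\cong\mathbb Z^4$, written multiplicatively when it acts on $L$ by deck transformations. The ring $\mathbb Z[H]$ is a domain; rank means dimension over its fraction field $\mathbb F$ after tensoring. The cell structure on $\Sigma_2$ with one vertex, four edges and one face gives $C_1(\tilde\Sigma)\cong\mathbb Z[H]^4$, and $L$ is a subquotient of this, so it has finite rank. (In fact the rank is 2: the Euler characteristic of the chain ranks is $1-4+1=-2$, $H_2(\tilde\Sigma)=0$, and $H_0(\tilde\Sigma)=\mathbb Z$ is torsion over $\mathbb Z[H]$.)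

**Formula for $t_s-1$.** Let $\delta=\delta_s$, disjoint from $p_1$, separate $\Sigma_2$ into $\tau,\tau'$, and let $\tilde\delta$ be a lift. Since $\delta$ is null-homologous, $\tilde\delta$ is a closed curve mapping homeomorphically to $\delta$, so its translates $h\tilde\delta$, $h\in H$, are distinct and disjoint. The twist $T_\delta\in G_1$ maps to $t_s$, and conjugation by it on $N_1=[\pi,\pi]$ is its action on $[\pi,\pi]\subset\pi_1(\Sigma_2,p_1)$. On $L$ this is induced by the lift of $T_\delta$ to $\tilde\Sigma$ fixing a lift of $p_1$, which is the product of the twists about the locally finite family $\{h\tilde\delta\}$. A closed curve representing $y$ acquires at each crossing with $h\tilde\delta$ a copy of $\pm h\tilde\delta$. So, with a global sign,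
$$(t_s-1)y=\pm\sum_{h\in H}\langle y,h\tilde\delta\rangle\,h\tilde\delta,\tag{10.1}$$
a finite sum, and $t_s-1$ is $\mathbb Z[H]$-linear.

**Lemma 10.1.** The map $\mathbb Z[H]\to L$, $1\mapsto\tilde\delta$, is injective.

*Proof.* The components of $\tilde\Sigma\setminus\bigcup h\tilde\delta$ are the $\mathbb Z^2$-covers of $\tau$ and $\tau'$, i.e. planes with a lattice of discs removed. Each $h\tilde\delta$ borders one component over $\tau$ and one over $\tau'$. Going to infinity inside each of them gives a proper line in $\tilde\Sigma$ crossing $h\tilde\delta$ once and no other translate. Intersecting a relation $\sum a_hh\tilde\delta=0$ with this line gives $a_h=0$. $\square$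

**Lemma 10.2.** $(t_s-1)L\ne0$. It is isomorphic to a nonzero ideal of $\mathbb Z[H]$; so it has $\mathbb Z[H]$-rank one and is free abelian.

*Proof.* Let $u$ be a loop in $\tau$, and $w=\varepsilon w'\varepsilon^{-1}$ with $w'$ a loop in $\tau'$ and $\varepsilon$ an arc crossing $\delta$ once, with $[u],[w]\in H$ nonzero. Let $\tilde\delta$ be the lift crossed by the initial lift of $\varepsilon$. Follow the lift of
$$[u,w]=u\cdot\varepsilon w'\varepsilon^{-1}\cdot u^{-1}\cdot\varepsilon w'^{-1}\varepsilon^{-1}.$$
After $u$ we are in the translate by $[u]$ and cross $[u]\tilde\delta$. After $w'$ we come back through $[u][w]\tilde\delta$, backwards. After $u^{-1}$ we are in the translate by $[w]$ and cross $[w]\tilde\delta$. Finally we cross $\tilde\delta$ backwards. By (10.1),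
$$(t_s-1)[u,w]=\pm\big([u]-[u][w]+[w]-1\big)\tilde\delta=\pm(1-[u])(1-[w])\tilde\delta,$$
which is nonzero by Lemma 10.1, as $\mathbb Z[H]$ is a domain. By (10.1), $(t_s-1)L$ is a $\mathbb Z[H]$-submodule of $\mathbb Z[H]\tilde\delta\cong\mathbb Z[H]$. $\square$

**Proposition 10.3.** Let $\mathcal R=\ker\big(\bigoplus_s(t_s-1)L\to L,\ \text{summation}\big)$. Then $\mathcal R$ is a free abelian group of infinite rank, and infinitely many coordinates $s$ are nonzero on $\mathcal R$.

*Proof.* There are infinitely many splittings: with $\{a_i,b_i\}$ a symplectic basis, take for $k\in\mathbb Z$ the summand $\langle a_1,b_1+ka_2\rangle$ and its orthogonal complement $\langle a_2,b_2+ka_1\rangle$. The summand containing $a_1$ is determined by the splitting, and it determines $k$, since $(k-k')a_2\notin\langle a_1,b_1+ka_2\rangle$ for $k\ne k'$. By Lemma 10.2, $\bigoplus_s(t_s-1)L$ is free abelian and of infinite $\mathbb Z[H]$-rank. The summation map is $\mathbb Z[H]$-linear and $L$ has finite rank, so $\mathcal R$ has infinite $\mathbb Z[H]$-rank. As a subgroup of a free abelian group it is free abelian,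 of infinite rank. If only coordinates in a finite set $S_0$ were nonzero on $\mathcal R$, then $\bigoplus_{s\notin S_0}(t_s-1)L$ would meet $\mathcal R$ trivially and so inject into $L$, which is impossible by rank. $\square$

## 11. Mixed cycles: infinite rank of the quotient

By Proposition 8.3 and naturality of (2.1) there is a commutative diagram
$$\begin{array}{ccc}H_1(\mathcal K_2;L)&\to&H_1(\mathcal K_2;W)=H_{2g-3}(G)\\ \downarrow&&\downarrow{\scriptstyle\Psi}\\ \bigoplus_sL&\hookrightarrow&\bigoplus_sW\end{array}$$
where the left map is $\Psi_L$. By (2.3) its image is exactly $\mathcal R$. Hence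
$$B:=\mathrm{im}\,\Psi\ \text{ contains a copy of }\ \mathcal R,\ \text{ embedded coordinatewise in }s.\tag{11.1}$$

**Proof of parts 1 and 2 of Theorem 1.2.** By Proposition 9.1, $\Psi$ induces a surjection $H_{2g-3}(G)/A_{v_0}\twoheadrightarrow B\supset\mathcal R$. Lift a basis of the free abelian group $\mathcal R$: the lifts generate a free abelian subgroup of infinite rank in $H_{2g-3}(G)/A_{v_0}$. By (6.3), $H_{2g-3}(G)/A_{v_0}\subset H_{2g-3}(\mathcal K_g)/\mathcal A_g$. This proves the integral statements. Tensoring with $\mathbb Q$ is exact, and $H_{2g-3}(\mathcal K_g,\mathbb Q)=H_{2g-3}(\mathcal K_g)\otimes\mathbb Q$, so the quotient by $\mathcal A_g\otimes\mathbb Q$ has infinite dimension. $\square$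

## 12. Infinitely many splittings: no finite generation over $\mathbb Z[\mathcal I_g/\mathcal K_g]$

**Proof of part 3 of Theorem 1.2.** Let $C=\mathcal I_g/\mathcal K_g$. By (J2) it is a finitely generated abelian group, so $\mathbb Z[C]$ is Noetherian. Suppose $H_{2g-3}(\mathcal K_g)/\mathcal A_g$ is finitely generated over $\mathbb Z[C]$.

**Step 1, to pass to the single vertex $v_0$.** $\mathcal I_g$ acts on $\mathcal B(\xi)$, and $FA_v=A_{Fv}$ for $F\in\mathcal I_g$ because $v_{FM}=Fv_M$. So by (6.3)
$$P=\bigoplus_{v\in(\mathcal I_gv_0)/\mathcal K_g}H_{2g-3}(\mathrm{Stab}_{\mathcal K_g}v)/A_v$$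
is a submodule of $H_{2g-3}(\mathcal K_g)/\mathcal A_g$, hence finitely generated. $C$ permutes the summands transitively. Let $G_I=\mathrm{Stab}_{\mathcal I_g}(v_0)$, so $G=G_I\cap\mathcal K_g$. The classes in $C$ preserving the orbit $\mathcal K_gv_0$, hence the summand $P_0=H_{2g-3}(G)/A_{v_0}$, form the image $C_0=G_I/G$ of $G_I$. Finitely many generators of $P$ may be taken homogeneous and then translated into $P_0$. Only elements of $C_0$ return $P_0$ to itself, so the $P_0$-component of a $\mathbb Z[C]$-combination of these generators is a $\mathbb Z[C_0]$-combination of them. Thus $P_0$ is finitely generated over $\mathbb Z[C_0]$.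

**Step 2, to represent $C_0$ by elements invisible in $\mathcal K_2$.** Cutting along the $\alpha_l$ and capping extends $\Phi$ to $\Phi_I:G_I\to\mathcal I_2=\mathcal K_2$, by (4.1). Let $Q_I=\ker\Phi_I$, so $Q=Q_I\cap G$. As $\Phi(G)=\mathcal K_2$, $G_I=Q_IG$, so $C_0$ is represented by elements $q\in Q_I$. Both $G$ and $Q$ are normal in $G_I$. Conjugation by $q$ therefore preserves them, and it induces the identity on $G/Q=\mathcal K_2$, since $\Phi(qyq^{-1})=\Phi_I(q)\Phi(y)\Phi_I(q)^{-1}=\Phi(y)$.

**Step 3, to see that $C_0$ acts coordinatewise.** For $y\in G$ the element $qyq^{-1}y^{-1}\in G\cap Q_I=Q$ acts trivially on $W=H_{2n}(Q)$. So $q(yw)=(qyq^{-1})(qw)=y(qw)$: the action of $q$ on $W$ commutes with $\mathcal K_2$. By naturality of (3.5) and (2.1), $q$ acts on $H_{2g-3}(G)$ by $(w_s)\mapsto(qw_s)$. Since $(t_s-1)qw_s=q(t_s-1)w_s$, $\Psi$ is equivariant for this coordinatewise action.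

**Step 4, the contradiction.** By Proposition 9.1, $B$ is the image of $P_0$. So $B$ is generated by finitely many elements under coordinatewise operators. Each of these elements has finitely many nonzero coordinates, so only finitely many coordinates $s$ are nonzero on $B$. But by (11.1) and Proposition 10.3, $B\supset\mathcal R$ involves infinitely many coordinates. This contradiction proves part 3, and with it Theorem 1.2. $\blacksquare$
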